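\title{Metrically coarse expanding conformal maps on the standard Sierpi\'nski carpet are branched}

\begin{abstract}
We show that the standard Sierpi\'nski carpet carries no unbranched metrically coarse expanding conformal (cxc) self-map. The same holds for the carpets $S_p$, $p\ge 3$ odd, and for every metric space quasisymmetrically homeomorphic to one of them. Branching cannot be dropped from the statement: $S_p$ carries a branched metrically cxc map of degree $p^2-1$. The proof blows up small squares along an edge of the carpet by iterates of the map. A finiteness theorem and a unique continuation theorem for quasisymmetric embeddings of pieces of the carpet, both derived from the rigidity of Schottky sets, produce an identity $f^n=f^{n'}\circ s$ with $s$ a translation; this identity cannot hold near a corner of the carpet unless $f$ branches.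
\end{abstract}

\section{Introduction}\label{sec:intro}

The map $x\mapsto dx$ on the circle $\mathbb R/\mathbb Z$ is a covering map, it expands small sets to large ones, and its iterates preserve the shape and the relative size of small sets. Coarse expanding conformal maps retain the last two features, up to bounded distortion, on a general metric space, and they are allowed to branch. This paper decides whether the standard Sierpi\'nski carpet carries such a map without branching.

\subsection{Coarse expanding conformal maps}\label{subsec:cxc}

Let $X$ be a compact, separable, metrizable, connected and locally connected space, and let $f:X\to X$ be continuous, open and closed; then $f(X)$ is open and closed, so $f$ is onto. The \emph{degree} of a map $g$ is $\deg g=\sup_y\#g^{-1}(y)$, and the \emph{local degree} of $f$ at $x$ is $\deg(f;x)=\inf_W\deg(f|_W)$, where $W$ ranges over the neighborhoods of $x$. The map $f$ is a \emph{branched covering of degree $d$} in the sense of Edmonds if $\deg f=d<\infty$ and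
\begin{itemize}
\item[(B1)] $\sum_{x\in f^{-1}(y)}\deg(f;x)=d$ for every $y\in X$;
\item[(B2)] every neighborhood of every point $x_0$ contains a neighborhood $W$ of $x_0$ such that $\sum_{x\in W\cap f^{-1}(y)}\deg(f;x)=\deg(f;x_0)$ for all $y$ close enough to $f(x_0)$.
\end{itemize}
A \emph{branch point} is a point with $\deg(f;x)>1$. The map $f$ is \emph{unbranched} if it is a local homeomorphism. Since $f$ is open and $\deg(f;x)=1$ means that $f$ is injective near $x$, this is the same as having no branch points.

Let $f$ be a branched covering of degree $d\ge2$, let $\mathcal U_0$ be a finite cover of $X$ by open connected sets, and let $\mathcal U_{n+1}$ be the cover by the connected components of the sets $f^{-1}(U)$, $U\in\mathcal U_n$. The map $f$ is \emph{topologically cxc} with respect to $\mathcal U_0$ if the following hold.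
\begin{itemize}
\item[{[Exp]}] For every finite open cover $\mathcal Y$ of $X$ there is $N$ such that for $n\ge N$ every $U\in\mathcal U_n$ lies in some $Y\in\mathcal Y$.
\item[{[Irred]}] For every $x\in X$ and every neighborhood $W$ of $x$ there is $n$ with $f^n(W)\supset X$.
\item[{[Deg]}] The degrees of the maps $f^k|_{\widetilde U}:\widetilde U\to U$, with $U\in\mathcal U_n$, $\widetilde U\in\mathcal U_{n+k}$ and $n,k$ arbitrary, have a finite maximum.
\end{itemize}
Thus the covers $\mathcal U_n$ describe $X$ at finer and finer scales, and $f^k$ carries level $n+k$ to level $n$ with bounded multiplicity.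

Now let $X$ be a metric space. We write $|a-b|$ for the distance in any metric space and $B(a,r)$ for the open ball. For a bounded proper subset $A\subset X$ and a point $a$ in its interior put
\[
L(A,a)=\sup_{b\in A}|a-b|,\qquad \ell(A,a)=\sup\{r:\ r\le L(A,a),\ B(a,r)\subset A\},
\]
and $\operatorname{Round}(A,a)=L(A,a)/\ell(A,a)$. The roundness compares the smallest ball about $a$ that contains $A$ with the largest one that $A$ contains; it equals $1$ if $A$ is a ball centered at $a$. The map $f$ is \emph{metrically cxc} if it is topologically cxc with respect to some $\mathcal U_0$ and there are continuous increasing embeddings $\rho_\pm:[1,\infty)\to[1,\infty)$ and increasing homeomorphisms $\delta_\pm:(0,\infty)\to(0,\infty)$ with the following properties.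
\begin{itemize}
\item[{[Round]}] If $U\in\mathcal U_n$, $\widetilde U\in\mathcal U_{n+k}$, $f^k(\widetilde U)=U$, $\tilde y\in\widetilde U$ and $y=f^k(\tilde y)$, then
\[
\operatorname{Round}(\widetilde U,\tilde y)<\rho_-(\operatorname{Round}(U,y)),\qquad \operatorname{Round}(U,y)<\rho_+(\operatorname{Round}(\widetilde U,\tilde y)).
\]
\item[{[Diam]}] If $U\in\mathcal U_{n_0}$, $U'\in\mathcal U_{n_1}$, $\widetilde U\in\mathcal U_{n_0+k}$, $\widetilde U'\in\mathcal U_{n_1+k}$, $U'\subset U$, $\widetilde U'\subset\widetilde U$, $f^k(\widetilde U)=U$ and $f^k(\widetilde U')=U'$, then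
\[
\frac{\operatorname{diam}\widetilde U'}{\operatorname{diam}\widetilde U}<\delta_-\Big(\frac{\operatorname{diam}U'}{\operatorname{diam}U}\Big),\qquad
\frac{\operatorname{diam}U'}{\operatorname{diam}U}<\delta_+\Big(\frac{\operatorname{diam}\widetilde U'}{\operatorname{diam}\widetilde U}\Big).
\]
\end{itemize}
The point of these two axioms is that the bounds do not depend on $k$: arbitrarily high iterates distort shapes and ratios of sizes by a bounded amount. (We use [Round] only when both sets are proper subsets of $X$, so that the roundness is defined.)

\begin{example}\label{ex:circle}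
Let $f(x)=dx$ on $\mathbb R/\mathbb Z$ with the length metric, and let $\mathcal U_0$ be a finite cover by open arcs of length at most $1/4$. The elements of $\mathcal U_n$ are arcs of length at most $d^{-n}/4$, and $f^k$ maps each element of $\mathcal U_{n+k}$ onto an element of $\mathcal U_n$ bijectively, multiplying distances by $d^k$. Roundness and ratios of diameters are preserved exactly, so $\rho_\pm(t)=\delta_\pm(t)=2t$ work, and $f$ is an unbranched metrically cxc map.
\end{example}

\subsection{The question and the results}

Let $p\ge3$ be odd. Divide the unit square into $p^2$ congruent squares, remove the open middle one, and repeat the operation with each remaining square ad infinitum. The set $S_p\subset[0,1]^2$ that remains carries the Euclidean metric. The \emph{standard Sierpi\'nski carpet} is $S_3$. The following question comes from Haissinsky and Pilgrim \cite{HP}.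

\medskip
\noindent\textbf{Question.} \emph{Is there an unbranched metrically cxc map on the standard Sierpi\'nski carpet $S_3$?}
\medskip

The answer is no, and it does not depend on $p$ or on the metric within its quasisymmetry class. Recall that for a homeomorphism $\eta:[0,\infty)\to[0,\infty)$, an embedding $g$ between metric spaces is \emph{$\eta$-quasisymmetric} ($\eta$-qs) if
\begin{equation}\label{eq:qs}
|g(x)-g(a)|\le\eta\Big(\frac{|x-a|}{|x-b|}\Big)|g(x)-g(b)|\qquad\text{for all }x,a,b\text{ with }x\ne b,
\end{equation}
and \emph{quasisymmetric} (qs) if it is $\eta$-qs for some $\eta$. Restrictions of $\eta$-qs maps are $\eta$-qs; an $\eta_1$-qs map followed by an $\eta_2$-qs map is $\eta_2\circ\eta_1$-qs; the inverse of an $\eta$-qs map is qs with control function $t\mapsto1/\eta^{-1}(1/t)$. A \emph{similarity} of $\mathbb C=\mathbb R^2$ is a map $w\mapsto\alpha w+\beta$ or $w\mapsto\alpha\bar w+\beta$ with $\alpha\ne0$; it is qs with $\eta(t)=t$.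

\begin{theorem}\label{thm:main}
Let $p\ge3$ be odd and let $X$ be a metric space that is quasisymmetrically homeomorphic to $S_p$. Then there is no unbranched metrically cxc map $X\to X$. In particular, there is no unbranched metrically cxc map $S_3\to S_3$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every odd $p\ge3$, the carpet $S_p$ carries a branched metrically cxc map of degree $p^2-1$.
\end{theorem}

So metrically cxc maps on $S_p$ exist, and all of them have branch points. Theorem~\ref{thm:main} is deduced from a statement in which the covers $\mathcal U_n$ no longer appear. It asks only that the small squares along one edge of the carpet can be blown up to a definite size with bounded distortion.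

\begin{theorem}\label{thm:core}
Let $S=S_p$. There is no local homeomorphism $f:S\to S$ with the following two properties.
\begin{itemize}
\item[(a)] Every point of $S$ has a neighborhood on which $f$ is a qs embedding.
\item[(b)] There are a homeomorphism $\eta:[0,\infty)\to[0,\infty)$, a number $r_1>0$ and arbitrarily large $m$ such that for each of the $p^m$ squares $T_j=[jp^{-m},(j+1)p^{-m}]\times[0,p^{-m}]$, $0\le j<p^m$, there is $n_j\ge0$ for which $f^{n_j}|_{S\cap T_j}$ is an $\eta$-qs embedding with $\operatorname{diam}f^{n_j}(S\cap T_j)\ge r_1$.
\end{itemize}
\end{theorem}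

\subsection{How a corner forces branching}\label{subsec:corner}

The carpet is a union of $p^2-1$ copies of itself, scaled by $1/p$, so the first candidates for an expanding map are the maps $f:S\to S$ that send each copy $S\cap T$ onto $S$ by a similarity. Every such map fails to be locally injective. Indeed, let $x$ lie on an edge shared by two of the squares $T,T'$, and let $W$ be a neighborhood of $x$ in $S$. Both $f(W\cap T)$ and $f(W\cap T')$ are neighborhoods of $f(x)$ in $S$, so they have a common point in the open square $(0,1)^2$ (such points are dense in $S$, by Lemma~\ref{lem:conn}), and its preimages in the interiors of $T$ and $T'$ are distinct. This suggests that the answer to the question is negative. But a metrically cxc map need not respect the grid, and it is controlled only up to bounded distortion, so we need a form of the obstruction that mentions neither the grid nor similarities.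

Such a form is visible in the simplest example. Let $p=3$ and $f(x,y)=(\tau(x),\tau(y))$, where $\tau(x)$ equals $3x$, $2-3x$, $3x-2$ on $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1]$. This is the map of Theorem~\ref{thm:sharp}; it is an open map of $S_3$ onto itself (Section~\ref{sec:fold}). Let $s$ be the translation by $(\frac23,0)$, which carries $S\cap[0,\frac13]^2$ onto $S\cap([\frac23,1]\times[0,\frac13])$. Since $\tau(x+\frac23)=3x=\tau(x)$ for $0\le x\le\frac13$, we have
\[
f=f\circ s\quad\text{on }S\cap[0,\tfrac13]^2 .
\]
Consider the point $x_0=(\frac13,0)$ and the set $N$ of points $(x,y)\in S$ with $\frac13-\varepsilon<x\le\frac13$ and $y<\varepsilon$. This is only the left half of a neighborhood of $x_0$. Its translate $s(N)$, however, is a full open neighborhood in $S$ of the corner $(1,0)$, because there are no points of $S$ to the right of the corner. Since $f$ is open, $f(N)=f(s(N))$ is an open set that contains $f(x_0)$. The points of $S$ just to the right of $x_0$ are therefore also mapped into $f(N)$, and $f$ is not injective near $x_0$. This argument used only the identity $f=f\circ s$ and the openness of $f$.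

The proof of Theorem~\ref{thm:core} produces an identity $f^n=f^{n'}\circ s$ of this kind for an arbitrary map with properties (a) and (b). It needs two rigidity properties of the carpet. \emph{Finiteness}: only finitely many $\eta$-qs embeddings $S\to S$ have ``open'' image of diameter at least $r_1$; hence two of the blow-ups in (b) coincide, which gives the identity on one square $T_j$. \emph{Unique continuation}: two qs embeddings of a piece of the carpet that agree on an open set agree everywhere; hence the identity propagates along the bottom row until $s$ hits the corner.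

\subsection{Plan of the paper}
Section~\ref{sec:cells} collects elementary facts on the carpet. Section~\ref{sec:core} states the two rigidity properties, proves them by hand for similarities, and derives Theorem~\ref{thm:core} from them. For qs maps the properties are proved in a model of the carpet with round holes (Section~\ref{sec:round}), in which the rigidity of Schottky sets makes quasiconformal maps close to similarities at small scales (Section~\ref{sec:local}); Section~\ref{sec:back} transfers the result to $S$. Section~\ref{sec:dyn} shows that unbranched metrically cxc maps satisfy (a) and (b), which proves Theorem~\ref{thm:main}; neither [Irred] nor [Deg] is used. Section~\ref{sec:fold} proves Theorem~\ref{thm:sharp}.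

\section{Cells and tiles}\label{sec:cells}

From now on $p\ge3$ is odd and $S=S_p$. A \emph{grid square of level $k$} is a closed square $[ip^{-k},(i+1)p^{-k}]\times[i'p^{-k},(i'+1)p^{-k}]\subset[0,1]^2$. The interior of a grid square misses every other grid square of the same level. The \emph{cell of level $0$} is $[0,1]^2$. A cell of level $k$ contains $p^2$ grid squares of level $k+1$, with \emph{positions} $(i,i')\in\{0,\dots,p-1\}^2$; the interior of the one in position $(\frac{p-1}2,\frac{p-1}2)$ is a \emph{removed square of level $k+1$}, and the others are \emph{cells of level $k+1$}, the \emph{subcells} of the given cell. Then $S$ is $[0,1]^2$ minus all removed squares, and a point lies in $S$ if and only if it lies in a cell of every level. The construction is invariant under the eight symmetries of the square, and the homothety of $[0,1]^2$ onto a cell $T$ maps $S$ onto $S\cap T$. The components of $\mathbb C\setminus S$ are the removed squares and $\mathbb C\setminus[0,1]^2$, since these are disjoint open connected sets with union $\mathbb C\setminus S$.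

Two cells of the same level are \emph{adjacent} if they share an edge, and a family of cells of the same level is \emph{edge-connected} if any two of them are joined by a chain of adjacent cells of the family. A \emph{tile} is the interior of a cell or of the union of two adjacent cells. Tiles with two cells are what allows us to pass information from a cell to its neighbor.

\begin{lemma}\label{lem:cells}
\begin{itemize}
\item[(i)] The boundary of every cell lies in $S$. If $R$ is a tile, then $\partial R\subset S$, and every removed square that meets $R$ has its closure in $R$.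
\item[(ii)] A grid square that lies in a cell $T$ and has a side on $\partial T$ is a cell.
\item[(iii)] If a family of cells of level $k$ is edge-connected and $M\ge k$, then the family of all cells of level $M$ contained in its members is edge-connected.
\item[(iv)] Let $Q'$ be a removed square of level $l$, and let $Q$ be another removed square of level at most $l$, or $Q=\mathbb C\setminus[0,1]^2$. Then $\operatorname{dist}(Q,Q')\ge p^{-l}$.
\end{itemize}
\end{lemma}

\begin{proof}
We first note two facts. A removed square of level $l\le k$ misses every cell of level $k$, because such a cell lies in a cell of level $l$, which is a different grid square of level $l$. A removed square of level $l>k$ has its closure in the interior of a cell of level $l-1$, hence in the interior of a cell of level $k$.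

(i) Let $T$ be a cell of level $k$. By the two facts, a removed square either misses $T$ or lies in the interior of a cell of level $k$; in both cases it misses $\partial T$. So $\partial T\subset S$, and $\partial R\subset S$ for tiles. If a removed square $Q$ meets a tile $R$ made of cells of level $k$, then $Q$ has level greater than $k$, so $\overline Q$ lies in the interior of a cell of level $k$; this interior meets $R$, so the cell is one of the cells of $R$.

(ii) The grid square and all larger grid squares in $T$ that contain it have a side on $\partial T$. Each of them therefore has $0$ or $p-1$ as one coordinate of its position in the next larger one, and is a cell by induction.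

(iii) It suffices to treat $M=k+1$. The subcells of one cell form a $p\times p$ array without its middle entry, which is edge-connected (every entry is joined along its row or its column to the outer ring). If two cells are adjacent, then by (ii) they have adjacent subcells on the two sides of the common edge.

(iv) Let $T$ be the cell of level $l-1$ that contains $Q'$. If $Q$ has level less than $l$, it misses $T$; if it has level $l$, it lies in the interior of another cell of level $l-1$; and the exterior misses $T$. So $\operatorname{dist}(Q,Q')\ge\operatorname{dist}(\partial T,Q')=\frac{p-1}2p^{-l}\ge p^{-l}$.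
\end{proof}

\begin{lemma}\label{lem:conn}
If $T$ is a cell, then $S\cap\operatorname{int}T$ is dense in $S\cap T$, and every set between $S\cap\operatorname{int}T$ and $S\cap T$ is connected. If $R$ is a tile, then $S\cap R$ is open in $S$, connected, and dense in $S\cap\overline R$. The carpet $S$ is connected and locally connected.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the set of $a\in(0,1)$ that have an expansion in base $p$ without the digit $\frac{p-1}2$; it contains $1/p$, with digits $0,p-1,p-1,\dots$. If $a\in\mathcal K$ has such digits $a_1,a_2,\dots$ and $y\in[0,1]$ has digits $y_1,y_2,\dots$, then the nested grid squares in positions $(a_1,y_1),(a_2,y_2),\dots$ are cells and contain $(a,y)$. So the segment $\{a\}\times[0,1]$ lies in $S$, and so does $[0,1]\times\{a\}$. The union $G$ of the segments $\{a\}\times(0,1)$ and $(0,1)\times\{a\}$, $a\in\mathcal K$, is connected, since each horizontal segment meets each vertical one. For a cell $T$ let $G(T)\subset S\cap\operatorname{int}T$ be the homothetic copy of $G$ in $T$.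

If $T'$ is the subcell of $T$ in position $(i,i')$, then $G(T)\cap G(T')\ne\emptyset$. Indeed, if $i'\ne\frac{p-1}2$ and $b\in\mathcal K$, then $(i'+b)/p\in\mathcal K$, and the horizontal segment of $G(T)$ at relative height $(i'+b)/p$ contains the horizontal segment of $G(T')$ at relative height $b$. If $i'=\frac{p-1}2$, then $i\ne\frac{p-1}2$, and we use vertical segments.

For $z\in S\cap T$ choose cells $T=T^0\supset T^1\supset\cdots$ of successive levels that contain $z$. The set $C_z=\bigcup_kG(T^k)$ is connected, contains $G(T)$, lies in $S\cap\operatorname{int}T$, and has $z$ in its closure. So $C=\bigcup_zC_z$ is a connected subset of $S\cap\operatorname{int}T$ that is dense in $S\cap T$. A set between a connected set and its closure is connected, and the first assertion follows.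

If $R$ consists of two cells $T,T'$ with open common edge $e\subset S$, then $S\cap R$ is the union of the connected sets $(S\cap\operatorname{int}T)\cup e$ and $(S\cap\operatorname{int}T')\cup e$, and it is dense in $S\cap(T\cup T')$. Finally, for $z\in S$ the union of the sets $S\cap T$ over the cells $T\ni z$ of level $k$ is connected, has diameter at most $2\sqrt2\,p^{-k}$, and is a neighborhood of $z$ in $S$, because the finitely many other cells of level $k$ are closed and miss $z$.
\end{proof}

An embedding of a piece of $S$ into $S$ may map a hole onto a region that still contains points of $S$. The next lemma shows that openness of the image excludes this; it is the only place where the openness hypothesis of the rigidity statements enters. We write $\widehat{\mathbb C}=\mathbb C\cup\{\infty\}$.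

\begin{lemma}[holes go to holes]\label{lem:holes}
Let $R$ be a tile and let $\Phi$ be a homeomorphism of $\widehat{\mathbb C}$ such that $\Phi(S\cap R)$ is an open subset of $S$. Then for $z\in R$ we have $z\in S$ if and only if $\Phi(z)\in S$.
\end{lemma}

\begin{proof}
Let $z\in R\setminus S$. Then $z$ lies in a removed square $Q$, and $\overline Q\subset R$ by Lemma~\ref{lem:cells}(i). Let $W=\Phi(Q)$, an open set disjoint from $\Phi(S\cap R)$. The set $S\cap W$ is open in $S$. It is also closed in $S$: a limit point outside $W$ would lie in $\partial W=\Phi(\partial Q)\subset\Phi(S\cap R)$, which is an open subset of $S$ that misses $W$. Since $S$ is connected and $S\setminus W\supset\Phi(S\cap R)\neq\emptyset$, we get $S\cap W=\emptyset$, so $\Phi(z)\notin S$.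
\end{proof}

\section{Rigidity of the carpet and the proof of Theorem~\ref{thm:core}}\label{sec:core}

\subsection{Two rigidity properties}

\begin{proposition}[unique continuation]\label{prop:uc}
Let $R$ be a tile and let $F_1,F_2:S\cap\overline R\to S$ be qs embeddings such that $F_1(S\cap R)$ and $F_2(S\cap R)$ are open in $S$. If $F_1=F_2$ on a nonempty open subset of $S\cap R$, then $F_1=F_2$.
\end{proposition}

\begin{proposition}[finiteness]\label{prop:fin}
For each $\eta$ and $r_1>0$, the set $\mathcal H(\eta,r_1)$ of $\eta$-qs embeddings $h:S\to S$ with $h(S\cap(0,1)^2)$ open in $S$ and $\operatorname{diam}h(S)\ge r_1$ is finite.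
\end{proposition}

The lower bound on the diameter is needed, since the homotheties of $S$ onto the sets $S\cap T$, $T$ a cell, satisfy the other conditions. Both propositions are proved in Section~\ref{sec:back}. For restrictions of similarities they can be checked by hand, and the check shows what has to be recovered in general.

\begin{example}[the case of similarities]\label{ex:sim}
A nonempty open subset of $S\cap R$ contains the four vertices of a small cell, and two similarities that agree at three points not on a line are equal. This is Proposition~\ref{prop:uc} for similarities. Now let $h$ be a similarity such that $h(S)\subset S$, the set $h(S\cap(0,1)^2)$ is open in $S$, and $\operatorname{diam}h(S)\ge r_1$. Its ratio is at least $r_1/\sqrt2$. Let $Q$ be the removed square of level $1$. By Lemma~\ref{lem:holes}, $h(Q)$ misses $S$, and its boundary $h(\partial Q)$ lies in $S$; so $h(Q)$ is a bounded component of $\mathbb C\setminus S$, that is, a removed square, of side at least $r_1/(\sqrt2\,p)$. There are finitely many such squares, and each is the image of $Q$ under exactly eight similarities. This is Proposition~\ref{prop:fin} for similarities.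
\end{example}

Two features were used: the holes of a definite size form a finite set, and a similarity is determined up to finite ambiguity by the image of one hole. The first survives for qs maps. The second fails for qs maps in general and is replaced, in Section~\ref{sec:local}, by an approximate version that holds at all small scales and improves itself.

\subsection{Proof of Theorem~\ref{thm:core}}

Suppose that $f:S\to S$ is a local homeomorphism with properties (a) and (b). All iterates $f^n$ are local homeomorphisms, in particular open maps.

\medskip\noindent\emph{Step 1: two blow-ups coincide.} Choose $m$ as in (b) with $p^m>\#\mathcal H(\eta,r_1)$. The squares $T_j$ are cells by Lemma~\ref{lem:cells}(ii), so $\sigma_j(z)=p^{-m}(z+(j,0))$ maps $S$ onto $S\cap T_j$. The map $h_j=f^{n_j}\circ\sigma_j$ is an $\eta$-qs embedding of $S$ with $\operatorname{diam}h_j(S)\ge r_1$, and $h_j(S\cap(0,1)^2)=f^{n_j}(S\cap\operatorname{int}T_j)$ is open in $S$. So $h_j\in\mathcal H(\eta,r_1)$, and there are $j<j'$ with $h_j=h_{j'}$. Put $n=n_j$, $n'=n_{j'}$, $a=j'-j$ and $s(z)=z+(ap^{-m},0)$. Since $\sigma_{j'}=s\circ\sigma_j$, we have $f^n=f^{n'}\circ s$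 on $S\cap T_j$.

\medskip\noindent\emph{Step 2: the identity propagates along the row.} Let
\[
P=[0,1-ap^{-m}]\times[0,p^{-m}]=T_0\cup\dots\cup T_{p^m-1-a},
\]
the longest part of the bottom row that $s$ keeps inside the unit square (Figure~\ref{fig:row}). It contains $T_j$, because $j+a=j'\le p^m-1$. Since $\sigma_{i+a}=s\circ\sigma_i$, the translation $s$ maps $S\cap T_i$ onto $S\cap T_{i+a}$, hence $S\cap P$ onto $S\cap s(P)$. Put $F_1=f^n$ and $F_2=f^{n'}\circ s$ on $S\cap P$.

The maps $F_1,F_2$ need not be injective on $S\cap P$, so we apply unique continuation on small tiles; this is where (a) is used. If $f$ is a qs embedding on a neighborhood $W$ of $x$ and $f^{k}$ is one on a neighborhood $W'$ of $f(x)$, then $f^{k+1}$ is a qs embedding on $W\cap f^{-1}(W')$. By induction and the Lebesgue number lemma there is $\lambda>0$ such that $f^n$ and $f^{n'}$ are qs embeddings on every subset of $S$ of diameter less than $\lambda$. Fix $M\ge m$ with $\sqrt5\,p^{-M}<\lambda$. Let $T,T'\subset P$ be adjacent cells of level $M$ and let $R$ be the tile they form. Then $F_1$ and $F_2$ are qs embeddings on $S\cap\overline R$, and $F_1(S\cap R)=f^n(S\cap R)$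 and $F_2(S\cap R)=f^{n'}(S\cap s(R))$ are open in $S$. If $F_1=F_2$ on $S\cap T$, then Proposition~\ref{prop:uc} gives $F_1=F_2$ on $S\cap T'$. The cells of level $M$ in $P$ are edge-connected by Lemma~\ref{lem:cells}(iii), they cover $S\cap P$, and $F_1=F_2$ on those inside $T_j$. Hence
\begin{equation}\label{eq:identity}
f^n=f^{n'}\circ s\quad\text{on }S\cap P.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!15] (0,0) rectangle (9,1);
\fill[gray!70] (4.7,0) rectangle (5,0.3);
\fill[gray!70] (8.7,0) rectangle (9,0.3);
\foreach \i in {0,...,8}{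
\draw[gray] (\i,0) rectangle (\i+1,1);
\draw[gray,fill=white] (\i+0.3333,0.3333) rectangle (\i+0.6667,0.6667);}
\draw[very thick] (0,0) rectangle (5,1);
\draw[gray] (0,1)--(0,1.45) (9,1)--(9,1.45);
\node at (1.5,1.22) {$T_j$};
\node at (5.5,1.22) {$T_{j'}$};
\node at (3,1.22) {$P$};
\fill (5,0) circle (0.05) node[below] {$x_0$};
\fill (9,0) circle (0.05) node[below] {$c$};
\draw[->] (5.3,-0.22) -- node[below] {$s$} (8.75,-0.22);
\end{tikzpicture}
\caption{The bottom row of cells of level $m=2$ in $S_3$, with $j=1$, $j'=5$, $a=4$. The translation $s$ maps $T_j$ to $T_{j'}$ and the lower right vertex $x_0$ of the strip $P$ (thick outline) to the corner $c$ of the unit square. The dark square at $x_0$ contains only the left half of a neighborhood of $x_0$ in the carpet, while its translate at $c$ contains a full neighborhood of $c$.}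
\label{fig:row}
\end{figure}

\medskip\noindent\emph{Step 3: the corner.} Let $x_0=(b,0)$ with $b=1-ap^{-m}\in[p^{-m},1)$, so that $s(x_0)=c=(1,0)$. Let $V$ be an open neighborhood of $x_0$ in $S$ on which $f^n$ is injective, and choose $0<\varepsilon<p^{-m}$ so small that
\[
N=\{(x,y)\in S:\ b-\varepsilon<x\le b,\ y<\varepsilon\}\subset S\cap P
\]
lies in $V$. Then $s(N)=\{(x,y)\in S:\ x>1-\varepsilon,\ y<\varepsilon\}$ is open in $S$. By \eqref{eq:identity}, $f^n(N)=f^{n'}(s(N))$ is open in $S$. Since $f^n$ is injective on $V\supset N$, we have $N=V\cap f^{-n}(f^n(N))$, so $N$ is open in $S$. But $x_0\in N$ is the limit of the points $(b+\frac1k,0)$, which lie in $S\setminus N$ for large $k$ because $b<1$. This contradiction proves Theorem~\ref{thm:core}. \qed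

\begin{remark}
The identity map satisfies (a) but not (b). The folding map of Section~\ref{sec:fold} is open and satisfies (b) for every $m$, with $n_j=m$, $\eta(t)=t$ and $r_1=\sqrt2$, but it is not injective near $(1/p,0)$.
\end{remark}

\section{Quasiconformal tools and the round model}\label{sec:round}

\subsection{Background}

A homeomorphism $\varphi$ between open subsets of $\mathbb C$ is \emph{$K$-quasiconformal} ($K$-qc) if it has locally square integrable distributional derivatives and $\|D\varphi\|^2\le K|\det D\varphi|$ almost everywhere; it may reverse orientation. On $\widehat{\mathbb C}$ the definition is read in conformal charts. Inverses of $K$-qc maps are $K$-qc, and a composition of a $K_1$-qc and a $K_2$-qc map is $K_1K_2$-qc. We use three standard facts.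
\begin{itemize}
\item[(Q1)] A qc homeomorphism of $\mathbb C$ is qs in the Euclidean metric. A qc homeomorphism of $\widehat{\mathbb C}$, for instance the extension of a qc homeomorphism of $\mathbb C$ by $\infty\mapsto\infty$, is qs in the chordal metric.
\item[(Q2)] An injective locally uniform limit of $K$-qc embeddings is $K$-qc.
\item[(Q3)] If $K$-qc homeomorphisms of $\widehat{\mathbb C}$ converge at three points to three distinct limits, then a subsequence converges uniformly, together with the inverses, to a $K$-qc homeomorphism.
\end{itemize}
A metric space is \emph{doubling} with constant $N$ if every subset of diameter $t$ is covered by at most $N$ sets of diameter at most $t/2$; subsets inherit the constant, and $\mathbb C$ is doubling. An embedding $g$ is \emph{weakly $H$-qs} if $|x-a|\le|x-b|$ implies $|g(x)-g(a)|\le H|g(x)-g(b)|$. The following facts are \cite[Theorems 10.18, 10.19, 11.14]{He}.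
\begin{itemize}
\item[(H1)] A qs image of a doubling space is doubling.
\item[(H2)] A weakly $H$-qs embedding of a connected doubling space into a doubling space is $\eta$-qs, with $\eta$ depending only on $H$ and the doubling constants.
\item[(H3)] A $K$-qc embedding $B(x,2r)\to\mathbb C$ is $\eta_K$-qs on $B(x,r)$, with $\eta_K$ depending only on $K$.
\end{itemize}
We also note that a pointwise limit of $\eta$-qs embeddings satisfies \eqref{eq:qs}, and that a map satisfying \eqref{eq:qs} is constant or injective: if $g(x)=g(b)$ with $x\neq b$, then $g(a)=g(x)$ for all $a$.

In the next three theorems $\widehat{\mathbb C}$ carries the chordal metric. A Jordan curve is a \emph{$k$-quasicircle} if any two of its points $x,y$ are the endpoints of a subarc of diameter at most $k|x-y|$. Curves $C_i$ are \emph{uniform quasicircles} if they are $k$-quasicircles for one $k$, and \emph{uniformly relatively separated} if $\operatorname{dist}(C_i,C_j)\ge\beta\min(\operatorname{diam}C_i,\operatorname{diam}C_j)$ for some $\beta>0$ and all $i\ne j$.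

\begin{theorem}[{\cite[Theorem 1.1]{Bo}}]\label{thm:unif}
If countably many Jordan curves $C_i\subset\widehat{\mathbb C}$ bound pairwise disjoint closed Jordan regions and are uniformly relatively separated uniform quasicircles, then there is a qc homeomorphism $u$ of $\widehat{\mathbb C}$ such that all $u(C_i)$ are round circles.
\end{theorem}

\begin{theorem}[{\cite[Proposition 5.1]{Bo}}]\label{thm:ext}
If $D_i$ are pairwise disjoint closed Jordan regions in $\widehat{\mathbb C}$ bounded by $k$-quasicircles, then every $\eta$-qs embedding $\widehat{\mathbb C}\setminus\bigcup_i\operatorname{int}D_i\to\widehat{\mathbb C}$ extends to a $K$-qc homeomorphism of $\widehat{\mathbb C}$ with $K=K(\eta,k)$.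
\end{theorem}

A \emph{Schottky set} is the complement in $\widehat{\mathbb C}$ of a union of at least three pairwise disjoint open round balls, whose closures may touch. Open disks and open half-planes of $\mathbb C$ are open round balls of $\widehat{\mathbb C}$.

\begin{theorem}[{\cite[Theorem 1.1]{BKM}}]\label{thm:bkm}
Every qs map of a Schottky set of measure zero onto a Schottky set is the restriction of a M\"obius transformation, possibly orientation-reversing.
\end{theorem}

On $[0,2]^2$ the chordal and the Euclidean metric are $L$-bi-Lipschitz equivalent for an absolute constant $L$, so for curves and maps within $[0,2]^2$ the notions above may be checked in the Euclidean metric (an $\eta$-qs map becomes $L^2\eta(L^2t)$-qs). The boundary of a square or of a rectangle with side ratio $2$ is a Euclidean $\sqrt5$-quasicircle: for $x,y$ on the same or on adjacent sides there is a subarc of diameter $|x-y|$, and for $x,y$ on opposite sides $|x-y|$ is at least the shorter side.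

\subsection{The round model}

Theorem~\ref{thm:bkm} is a rigidity theorem for sets with round holes, so we first make the holes of $S$ round. The closed regions $\overline Q$, $Q$ removed, and $\widehat{\mathbb C}\setminus(0,1)^2$ are bounded by squares. By Lemma~\ref{lem:cells}(iv) they are pairwise disjoint and their boundaries are uniformly relatively separated, since a removed square of level $l$ has diameter $\sqrt2\,p^{-l}$. Theorem~\ref{thm:unif} gives a qc homeomorphism $u$ of $\widehat{\mathbb C}$ that maps all these squares to round circles, and after composing with a M\"obius transformation we have $u(\infty)=\infty$. We fix $u$ and put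
\[
S'=u(S),\qquad \mathbb D=u((0,1)^2).
\]
Then $\mathbb D$ and the sets $u(Q)$, $Q$ removed, are round disks in $\mathbb C$, and their boundaries lie in $S'$. We call the $u(Q)$ the \emph{complementary disks}. The components of $\mathbb C\setminus S'$ are the complementary disks and $\mathbb C\setminus\overline{\mathbb D}$. Since $S'$ is connected and contains $\partial\mathbb D$, the intermediate value theorem for $w\mapsto|w-z|$ gives:
\begin{equation}\label{eq:circles}
\text{if $z\in S'$ and $B(z,r)\subset\mathbb D$, then $S'$ meets $\partial B(z,r')$ for all $0<r'\le r$.}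
\end{equation}

The self-similarity of $S$ is lost in $S'$. What survives, and suffices, is that there are holes of comparable size at every point and every scale.

\begin{lemma}[porosity]\label{lem:porous}
There is $C\ge1$ such that for $z\in S'$ and $0<r\le\operatorname{diam}\mathbb D$ some complementary disk of radius at least $r/C$ has its closure in $B(z,r)$.
\end{lemma}

\begin{proof}
Let $x=u^{-1}(z)$, let $y$ be a point of $u^{-1}(\partial B(z,r/2))$ closest to $x$, and let $t=|x-y|$. The connected set $u(B(x,t))$ contains $z$ and misses $\partial B(z,r/2)$, so it lies in $B(z,r/2)$. The points $x,y$ lie in the preimage under $u$ of a fixed bounded set, so $t\le t_{\max}$ for a constant $t_{\max}$. Let $k\ge0$ be minimal with $\sqrt2\,p^{-k}<t$. A cell of level $k$ that contains $x$ lies in $B(x,t)$. Let $Q$ be its middle square and $q$ the center of $Q$. The side $p^{-k-1}$ of $Q$ is at least $t/C'$ with $C'=\max(\sqrt2\,p^2,pt_{\max})$: if $k\ge1$ use $\sqrt2\,p^{-k+1}\ge t$, and if $k=0$ use $t\le t_{\max}$.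

For $v\in\partial Q$ we have $|v-q|\ge t/(2C')$. Since $y\notin Q$ and $q\in B(x,t)$, also $t/(2C')\le|y-q|\le2t$. By (Q1), $u$ is $\eta_u$-qs on $\mathbb C$, and two applications of \eqref{eq:qs}, based at $y$ and at $q$, give
\[
\tfrac r2=|u(y)-u(x)|\le\eta_u(2C')\,|u(y)-u(q)|\le\eta_u(2C')\,\eta_u(4C')\,|u(v)-u(q)|.
\]
Choose $v$ such that $u(v)$ is a point of the circle $u(\partial Q)$ closest to $u(q)\in u(Q)$; then $|u(v)-u(q)|$ is at most the radius of $u(Q)$. So $C=\max(1,2\eta_u(2C')\eta_u(4C'))$ works.
\end{proof}

\section{Local rigidity in the round model}\label{sec:local}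

An \emph{admissible $K$-map} is a $K$-qc homeomorphism $\varphi:\Omega\to\Omega'$ between open subsets of $\mathbb D$ with $\varphi(S'\cap\Omega)=S'\cap\Omega'$. Such maps will arise as $uF_2^{-1}F_1u^{-1}$ when two embeddings $F_1,F_2$ are compared, and our goal is to show that they are the identity on $S'$ under weak assumptions. Theorem~\ref{thm:bkm} does not apply directly, because $\varphi$ is defined only locally. We therefore zoom in: the limits of rescalings are defined on the whole plane, Theorem~\ref{thm:bkm} applies to them, and by compactness $\varphi$ is close to a similarity on $S'$ at every scale that is small compared with the distance to $\partial\Omega$.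

\subsection{Blow-up limits}

Closed sets $Z_i\subset\mathbb C$ \emph{converge} to a closed set $Z$ if every point of $Z$ is a limit of points $w_i\in Z_i$, and every limit of points $w_i\in Z_i$ along a subsequence belongs to $Z$. This is Hausdorff convergence of $Z_i\cup\{\infty\}$ to $Z\cup\{\infty\}$ in the compact space $\widehat{\mathbb C}$; so every sequence of closed sets has a convergent subsequence, and subsequences of a convergent sequence have the same limit.

\begin{lemma}[limits of round holes]\label{lem:disks}
Let $Z_i\to Z$, and let $D_i$ be round disks of radius at least $r_0>0$ with $D_i\cap Z_i=\emptyset$ and $\partial D_i\subset Z_i$, such that all $\partial D_i$ meet a fixed bounded set. Then there are a subsequence and a component $D$ of $\mathbb C\setminus Z$, which is a disk of radius at least $r_0$ or a half-plane, such that along the subsequence every point of $D$ eventually lies in $D_i$ and every point of $\mathbb C\setminus\overline D$ eventually lies outside $D_i$.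
\end{lemma}

\begin{proof}
Let $q_i\in\partial D_i$ be a bounded sequence, $\nu_i$ the unit vector pointing from $q_i$ to the center of $D_i$, and $r_i$ the radius. Expanding $|w-q_i-r_i\nu_i|^2<r_i^2$ shows that $D_i=\{g_i>0\}$, where $g_i(w)=\operatorname{Re}((w-q_i)\overline{\nu_i})-\kappa_i|w-q_i|^2$ and $\kappa_i=1/(2r_i)\le1/(2r_0)$. Along a subsequence $q_i\to q$, $\nu_i\to\nu$, $\kappa_i\to\kappa$, and $g_i$ converges locally uniformly to the corresponding function $g$. The set $D=\{g>0\}$ is a disk of radius $1/(2\kappa)\ge r_0$ if $\kappa>0$ and a half-plane if $\kappa=0$, and $\mathbb C\setminus\overline D=\{g<0\}$. This gives the last assertion, and shows that compact subsets of $D$ eventually lie in $D_i$. Hence no point of $D$ is a limit of points of $Z_i$, that is, $D\cap Z=\emptyset$. If $w\in\partial D$ and $\varepsilon>0$, pick points of $D$ and of $\mathbb C\setminus\overline D$ in $B(w,\varepsilon)$; for large $i$ the segment between them meets $\partial D_i\subset Z_i$. So $\partial D\subset Z$. An open connected subset of $\mathbb C\setminus Z$ with boundary in $Z$ is a component of $\mathbb C\setminus Z$.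
\end{proof}

\begin{lemma}[approximation by similarities]\label{lem:blowup}
For $K\ge1$ and $\varepsilon>0$ there is $\Lambda=\Lambda(K,\varepsilon)\ge2$ with the following property. If $\varphi:\Omega\to\Omega'$ is an admissible $K$-map, $z,b\in S'$, $|b-z|=\rho>0$ and $B(z,\Lambda\rho)\subset\Omega$, then there is a similarity $A$ with
\[
|\varphi-A|\le\varepsilon\,|\varphi(b)-\varphi(z)|\quad\text{on }S'\cap\overline B(z,\rho).
\]
\end{lemma}

\begin{proof}
Otherwise there are admissible $K$-maps $\varphi_i:\Omega_i\to\Omega_i'$, points $z_i,b_i$, radii $\rho_i$ and numbers $\Lambda_i\to\infty$ with $B(z_i,\Lambda_i\rho_i)\subset\Omega_i$ for which no such similarity exists. Since $\Omega_i\subset\mathbb D$, we have $\rho_i\to0$. Put $t_i=|\varphi_i(b_i)-\varphi_i(z_i)|>0$ and rescale: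
\[
\psi_i(w)=\frac{\varphi_i(z_i+\rho_iw)-\varphi_i(z_i)}{t_i}\ \text{ on }B(0,\Lambda_i),\qquad Z_i=\frac{S'-z_i}{\rho_i},\qquad \widetilde Z_i=\frac{S'-\varphi_i(z_i)}{t_i}.
\]
Then $\psi_i$ is $K$-qc, $\psi_i(0)=0$, and $|b_i'|=|\psi_i(b_i')|=1$ for $b_i'=(b_i-z_i)/\rho_i$. By admissibility, a point $w\in B(0,\Lambda_i)$ lies in $Z_i$ if and only if $\psi_i(w)\in\widetilde Z_i$. In particular $0\in Z_i\cap\widetilde Z_i$.

\medskip\noindent\emph{Step 1: the limit map.} Let $r\ge2$. For $\Lambda_i\ge2r$ the map $\psi_i$ is $\eta_K$-qs on $B(0,r)$ by (H3). Comparing $w\in B(0,r)$ with $b_i'$, based at $0$, gives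
\[
|\psi_i(w)|\le\eta_K(|w|),\qquad 1\le\eta_K(1/|w|)\,|\psi_i(w)|\quad(w\ne0).
\]
For $v\in B(0,r)$ there is a unit vector $a$ with $|v-a|\ge1$, so $|\psi_i(v)-\psi_i(w)|\le\eta_K(|v-w|)|\psi_i(v)-\psi_i(a)|\le2\eta_K(r)\eta_K(|v-w|)$. By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence converges locally uniformly to a map $\Psi:\mathbb C\to\mathbb C$ that satisfies \eqref{eq:qs} with $\eta_K$ and $|\Psi(w)|\ge1/\eta_K(1/|w|)$ for $w\neq0$, while $\Psi(0)=0$. So $\Psi$ is not constant, hence injective, hence $K$-qc by (Q2), with open image. As $|\Psi(w)|\to\infty$ for $w\to\infty$, the map is proper and its image is closed. So $\Psi$ is a $K$-qc homeomorphism of $\mathbb C$.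

We claim that every compact set $E\subset\Psi(B(0,r))$ lies in $\psi_i(B(0,r))$ for large $i$. For large $i$ we have $|\psi_i-\Psi|<\operatorname{dist}(E,\Psi(\partial B(0,r)))$ on $\partial B(0,r)$, so the loop $\psi_i|_{\partial B(0,r)}$ misses $E$ and has the same winding number $\pm1$ about each point of $E$ as the loop $\Psi|_{\partial B(0,r)}$. A point outside $\psi_i(\overline B(0,r))$ has winding number $0$, since the loop contracts within this set. The claim follows. In particular the images $\psi_i(B(0,\Lambda_i))$ eventually contain any given compact set.

Pass to a further subsequence with $Z_i\to Z$ and $\widetilde Z_i\to\widetilde Z$. Then $\Psi(Z)=\widetilde Z$. Indeed, if $Z_i\ni w_i\to w$, then $\widetilde Z_i\ni\psi_i(w_i)\to\Psi(w)$. Conversely, if $\widetilde Z_i\ni y_i\to y$, then by the claim $y_i=\psi_i(w_i)$ with $w_i$ in a fixed ball $B(0,r)$ for large $i$; we have $w_i\in Z_i$, and a limit point $w\in Z$ of $(w_i)$ satisfies $\Psi(w)=y$.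

\medskip\noindent\emph{Step 2: the components of $\mathbb C\setminus Z$ and $\mathbb C\setminus\widetilde Z$ are disks or half-planes.} Let $v\notin Z$. There is $r_0>0$ such that $B(v,r_0)$ misses $Z_i$ for large $i$, so it lies in one component $D_i$ of $\mathbb C\setminus Z_i$. The unbounded component misses $B(0,\Lambda_i)$, so for large $i$ the set $D_i$ is a rescaled complementary disk, of radius at least $r_0$. It contains $v$ but not $0$, so $\partial D_i$ meets the segment $[0,v]$. Let $D$ be given by Lemma~\ref{lem:disks}. Then $B(v,r_0)\subset\overline D$, hence $v\in D$, and $D$ is the component of $v$. The same proof works for $\widetilde Z$, since the unbounded component of $\mathbb C\setminus\widetilde Z_i$ misses $\psi_i(B(0,\Lambda_i))$, which eventually contains $v$.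

\medskip\noindent\emph{Step 3: $Z$ has measure zero and at least three holes.} Let $v\in Z$, $r>0$, and $Z_i\ni v_i\to v$. Since $\rho_i\to0$, Lemma~\ref{lem:porous} applies with radius $r\rho_i$ for large $i$ and gives components $D_i\subset B(v_i,r)$ of $\mathbb C\setminus Z_i$ that are disks of radius at least $r/C$. Lemma~\ref{lem:disks} gives a component of $\mathbb C\setminus Z$ that lies in $\overline B(v,r)$ and is a disk of radius at least $r/C$. So $Z$ occupies at most the fraction $1-C^{-2}$ of the area of every disk centered on $Z$, and the Lebesgue density theorem shows that $Z$ has measure zero. By \eqref{eq:circles}, $Z_i$ meets every circle $|w|=r'$ with $r'\le\Lambda_i$, so $Z$ meets every circle about $0$. The closed unit disks about points of $Z$ of modulus $3,6,9$ are disjoint and each contains a component of $\mathbb C\setminus Z$. So $\mathbb C\setminus Z$ has at least three components, and so does $\mathbb C\setminus\widetilde Z=\Psi(\mathbb C\setminus Z)$.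

\medskip\noindent\emph{Step 4: rigidity.} The sets $Z\cup\{\infty\}$ and $\widetilde Z\cup\{\infty\}$ are Schottky sets, the first of measure zero, and $\Psi$ with $\Psi(\infty)=\infty$ is a qs map of the first onto the second by (Q1). By Theorem~\ref{thm:bkm}, $\Psi=A_0$ on $Z$ for a M\"obius transformation $A_0$ that fixes $\infty$, that is, a similarity. Then $\sup|\psi_i-A_0|\to0$, the supremum taken over $Z_i\cap\overline B(0,1)$; otherwise points $w_i\in Z_i\cap\overline B(0,1)$ with $|\psi_i(w_i)-A_0(w_i)|$ bounded below would accumulate at some $w\in Z$ with $\Psi(w)\ne A_0(w)$. So for large $i$ the similarity $w\mapsto\varphi_i(z_i)+t_iA_0((w-z_i)/\rho_i)$ is within $\varepsilon t_i$ of $\varphi_i$ on $S'\cap\overline B(z_i,\rho_i)$, a contradiction.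
\end{proof}

\subsection{Small displacement implies identity}

Lemma~\ref{lem:blowup} gives an error that is a fixed small fraction of the scale, never zero. To reach an exact statement we use the holes. Suppose for a moment that $\varphi$ is exactly an orientation-preserving similarity near $z$ and moves points by much less than the radii of two complementary disks $B_1,B_2$ near $z$. Then $\varphi(B_k)$ is a complementary disk that meets $B_k$, so $\varphi(B_k)=B_k$; the similarity fixes both centers and is the identity. With an approximate similarity the same argument bounds the displacement by a multiple of the approximation error $\varepsilon$, whatever the initial small displacement was. Choosing $\varepsilon$ small, we halve the displacement, which reproduces the hypothesis at half the scale. We first record how a similarity is controlled by its values on a circle.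

\begin{lemma}\label{lem:fourier}
Let $A$ be a similarity with $|A(w)-w|\le h<r$ on $\partial B(c,r)$. Then $A(w)=\alpha w+\beta$ is orientation-preserving, $|A(c)-c|\le h$, and $|\alpha-1|\,r\le h$.
\end{lemma}

\begin{proof}
The Fourier coefficients of $\theta\mapsto A(c+re^{i\theta})-(c+re^{i\theta})$ have modulus at most $h$. If $A(w)=\alpha\bar w+\beta$, this function is $(A(c)-c)+\alpha re^{-i\theta}-re^{i\theta}$, and the coefficient $-r$ is too large. If $A(w)=\alpha w+\beta$, the function is $(A(c)-c)+(\alpha-1)re^{i\theta}$.
\end{proof}

Let $C$ be the constant of Lemma~\ref{lem:porous}, and put $\gamma=1/(16C)$ and $\Lambda_0=\Lambda_0(K)=\Lambda(K,\gamma/48)$.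

\begin{lemma}[halving]\label{lem:halving}
Let $\varphi:\Omega\to\Omega'$ be an admissible $K$-map, $z\in S'$, $B(z,\Lambda_0\rho)\subset\Omega$, and $|\varphi(w)-w|\le\gamma\rho$ for $w\in S'\cap\overline B(z,\rho)$. Then $|\varphi(w)-w|\le\gamma\rho/2$ for $w\in S'\cap\overline B(z,\rho)$.
\end{lemma}

\begin{proof}
By \eqref{eq:circles} there are $z_2,b\in S'$ with $|z_2-z|=3\rho/4$ and $|b-z|=\rho$. By Lemma~\ref{lem:porous} there are complementary disks $B_k=B(c_k,r_k)$, $k=1,2$, with $\overline B_1\subset B(z,\rho/4)$, $\overline B_2\subset B(z_2,\rho/4)$ and $r_k\ge\rho/(4C)=4\gamma\rho$. Both closed disks lie in $B(z,\rho)$, and $|c_1-c_2|\ge\rho/4$.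

\emph{The map $\varphi$ preserves both disks.} The set $\varphi(B_k)\subset\mathbb D$ is open, connected and disjoint from $S'$, and its boundary $\varphi(\partial B_k)$ lies in $S'$. So it is a complementary disk. Since $\varphi$ moves the points of $\partial B_k$ by at most $\gamma\rho<r_k$, the straight-line homotopy from the identity to $\varphi$ on $\partial B_k$ avoids $c_k$, so the loop $\varphi|_{\partial B_k}$ has winding number $1$ about $c_k$. Hence $c_k\in\varphi(B_k)$. Complementary disks with a common point are equal, so $\varphi(B_k)=B_k$ and $\varphi(\partial B_k)=\partial B_k$.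

\emph{The approximating similarity almost fixes both centers.} Let $\varepsilon=\gamma/48$. Since $|\varphi(b)-\varphi(z)|\le\rho+2\gamma\rho\le2\rho$, Lemma~\ref{lem:blowup} gives a similarity $A$ with $|\varphi-A|\le2\varepsilon\rho$ on $S'\cap\overline B(z,\rho)$. On $\partial B_1$ we have $|A(w)-w|\le2\gamma\rho<r_1$, so $A$ is orientation-preserving by Lemma~\ref{lem:fourier}. The circles $A(\partial B_k)$ and $\varphi(\partial B_k)=\partial B_k$ have Hausdorff distance at most $h=2\varepsilon\rho$. If two circles with centers $c,c'$ and radii $r,r'$ have Hausdorff distance at most $h$, then the point of the second circle farthest from $c$ gives $|c-c'|+r'\le r+h$; by symmetry $|c-c'|+r\le r'+h$, and adding gives $|c-c'|\le h$. Hence $|A(c_k)-c_k|\le2\varepsilon\rho$.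

\emph{Conclusion.} Write $w\in\overline B(z,\rho)$ as $w=(1-\zeta)c_1+\zeta c_2$ with $\zeta\in\mathbb C$. Since $|w-c_1|\le5\rho/4$, we have $|\zeta|\le5$. The map $w\mapsto A(w)-w$ is complex affine, so $|A(w)-w|\le(|1-\zeta|+|\zeta|)\,2\varepsilon\rho\le22\varepsilon\rho$. Therefore $|\varphi(w)-w|\le24\varepsilon\rho=\gamma\rho/2$ on $S'\cap\overline B(z,\rho)$.
\end{proof}

\begin{proposition}\label{prop:small}
Under the hypotheses of Lemma~\ref{lem:halving}, $\varphi(w)=w$ for all $w\in S'\cap\overline B(z,\rho/2)$.
\end{proposition}

\begin{proof}
Let $z'\in S'\cap\overline B(z,\rho/2)$ and $\rho_k=2^{-k}\rho$. We show by induction on $k\ge1$ that $|\varphi(w)-w|\le\gamma\rho_k$ on $S'\cap\overline B(z',\rho_k)$; with $w=z'$ and $k\to\infty$ this gives $\varphi(z')=z'$. For $k=1$ the claim is Lemma~\ref{lem:halving}, since $\overline B(z',\rho/2)\subset\overline B(z,\rho)$. If it holds for $k$, then Lemma~\ref{lem:halving} applies at $z'$ with radius $\rho_k$, because $B(z',\Lambda_0\rho_k)\subset B(z,(1+\Lambda_0)\rho/2)\subset B(z,\Lambda_0\rho)$, and gives the bound $\gamma\rho_{k+1}$ on $S'\cap\overline B(z',\rho_k)$.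
\end{proof}

\subsection{The fixed set has no boundary}

For unique continuation we start from a map that is the identity on a small ball and must enlarge the ball by a definite factor. One complementary disk inside the small ball pins down the approximating similarity on a ball four times as large, and Proposition~\ref{prop:small} then applies.

\begin{proposition}\label{prop:closed}
Let $\varphi:\Omega\to\Omega'$ be an admissible $K$-map, and let $E$ be the interior, relative to $S'\cap\Omega$, of $\{w\in S'\cap\Omega:\varphi(w)=w\}$. Then $E$ is closed in $S'\cap\Omega$.
\end{proposition}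

\begin{proof}
Suppose that $z_0\in S'\cap\Omega$ lies in $\overline E\setminus E$, and let $B(z_0,r_0)\subset\Omega$. Put $\varepsilon=\gamma/(40C)$ and $\Lambda_*=\max(\Lambda(K,\varepsilon),\Lambda_0)$. Pick $z\in E$ with $(4\Lambda_*+1)|z-z_0|<r_0$, and let $r=\sup\{r':S'\cap B(z,r')\subset E\}$. Then $0<r\le|z-z_0|$ and $S'\cap B(z,r)\subset E$. Put $\rho=4r$, so that $B(z,\Lambda_*\rho)\subset\Omega$. Take $b\in S'$ with $|b-z|=\rho$, let $t=|\varphi(b)-\varphi(z)|$, and let $A$ be a similarity, of ratio $|\alpha|$, with $|\varphi-A|\le\varepsilon t$ on $S'\cap\overline B(z,\rho)$ (Lemma~\ref{lem:blowup}). By Lemma~\ref{lem:porous} there is a complementary disk $B_1=B(c_1,r_1)$ with $\overline B_1\subset B(z,r)$ and $r_1\ge r/C=\rho/(4C)$. On $\partial B_1\subset E$ the map $\varphi$ is the identity, so $|A(w)-w|\le\varepsilon t$ there.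

The error is measured in terms of $t$, so we first bound $t$ by $\rho$. On the one hand $|\alpha|\rho=|A(b)-A(z)|\ge t-2\varepsilon t\ge t/2$. On the other hand, antipodal points of $\partial B_1$ give $2|\alpha|r_1\le2r_1+2\varepsilon t$, so $|\alpha|\le1+4C\varepsilon t/\rho$. Hence $t\le2\rho+8C\varepsilon t$, and since $8C\varepsilon=\gamma/5\le\frac12$ we get $t\le4\rho$.

Now $\varepsilon t\le4\varepsilon\rho=\gamma\rho/(10C)<r_1$. By Lemma~\ref{lem:fourier}, $A(w)=\alpha w+\beta$, $|A(c_1)-c_1|\le4\varepsilon\rho$ and $|\alpha-1|\le4\varepsilon\rho/r_1\le16C\varepsilon$. For $w\in S'\cap\overline B(z,\rho)$ we have $|w-c_1|\le2\rho$ and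
\[
|\varphi(w)-w|\le|\varphi(w)-A(w)|+|A(c_1)-c_1|+|\alpha-1||w-c_1|\le(4+4+32C)\varepsilon\rho\le\gamma\rho .
\]
By Proposition~\ref{prop:small}, $\varphi$ is the identity on $S'\cap\overline B(z,2r)$. So $S'\cap B(z,2r)\subset E$, contrary to the definition of $r$.
\end{proof}

\section{Unique continuation and finiteness}\label{sec:back}

To apply Section~\ref{sec:local} we must turn embeddings of pieces of $S$ into qc maps on open subsets of the plane that preserve $S$ in both directions.

\begin{lemma}[extension]\label{lem:ext}
Let $R$ be a tile and $F:S\cap\overline R\to S$ an $\eta$-qs embedding with $F(S\cap R)$ open in $S$. Then $F$ extends to a $K$-qc homeomorphism $\widehat F$ of $\widehat{\mathbb C}$ with $K=K(\eta)$, and for $z\in R$ we have $z\in S$ if and only if $\widehat F(z)\in S$.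
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cells}(i) and (iv), the closed Jordan regions $\widehat{\mathbb C}\setminus R$ and $\overline Q$, with $Q\subset R$ removed, are pairwise disjoint, and the complement of their interiors is $S\cap\overline R$. Precomposing $F$ with a similarity changes neither $\eta$ nor the dilatation of an extension, so we may rescale $R$ to a unit square or a $1\times2$ rectangle in $[0,2]^2$. The boundary curves are then $k$-quasicircles for an absolute $k$, and Theorem~\ref{thm:ext} gives $\widehat F$. The last assertion is Lemma~\ref{lem:holes}.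
\end{proof}

The following observation is used in both proofs below. Let $F_1,F_2$ be as in Lemma~\ref{lem:ext}, with $K$-qc extensions $\widehat F_1,\widehat F_2$, let $\Omega_0\subset R$ be open, and suppose that $\varphi_0=\widehat F_2^{-1}\circ\widehat F_1$ maps $\Omega_0$ into $R$. Then
\begin{equation}\label{eq:compare}
\begin{array}{l}
\text{$\varphi=u\varphi_0u^{-1}$ is an admissible $K'$-map on $u(\Omega_0)$, with $K'$ depending only on $K$ and $u$,}\\
\text{and for $z\in S\cap\Omega_0$ we have $\varphi(u(z))=u(z)$ if and only if $F_1(z)=F_2(z)$.}
\end{array}
\end{equation}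
Indeed, $u(R)\subset\mathbb D$, and for $z\in\Omega_0$ Lemma~\ref{lem:ext} shows that $z\in S$ if and only if $\widehat F_1(z)=\widehat F_2(\varphi_0(z))\in S$, which holds if and only if $\varphi_0(z)\in S$. The second statement holds because $\widehat F_i=F_i$ on $S\cap R$.

\begin{proof}[Proof of Proposition~\ref{prop:uc}]
Let $E\ne\emptyset$ be the interior in $S\cap R$ of $\{F_1=F_2\}$, and let $z_0\in S\cap R\cap\overline E$. Then $F_1(z_0)=F_2(z_0)$, so $\widehat F_2^{-1}\widehat F_1$ fixes $z_0$ and maps a small disk $\Omega_0\subset R$ about $z_0$ into $R$. By \eqref{eq:compare}, $u(E\cap\Omega_0)$ is the relative interior of the fixed set of an admissible map on $u(\Omega_0)$. It is closed in $S'\cap u(\Omega_0)$ by Proposition~\ref{prop:closed}, so $z_0\in E$. Thus $E$ is open and closed in $S\cap R$, which is connected and dense in $S\cap\overline R$ by Lemma~\ref{lem:conn}. Hence $E=S\cap R$, and $F_1=F_2$ by continuity.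
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fin}]
We show that an infinite family contains two distinct maps that are arbitrarily close, and that close maps are equal. The family $\mathcal H(\eta,r_1)$ is equicontinuous: for $x,y\in S$ there is a corner $w$ of the unit square with $|x-w|\ge\frac12$, and \eqref{eq:qs} gives $|h(x)-h(y)|\le\sqrt2\,\eta(2|x-y|)$. If the family is infinite, there are pairwise distinct $h_i\in\mathcal H(\eta,r_1)$ that converge uniformly to a map $h$. This map satisfies \eqref{eq:qs} and $\operatorname{diam}h(S)\ge r_1$, so it is injective.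

Let $R=(0,1)^2$, put $g_i=h_{i+1}$, and let $\widehat h_i,\widehat g_i$ be the $K(\eta)$-qc extensions from Lemma~\ref{lem:ext}. At three points of $S$ both sequences converge to three distinct limits. By (Q3) there is a subsequence of indices $i$ along which $\widehat h_i\to\widehat h$ and $\widehat g_i\to\widehat g$ uniformly, together with the inverses. Both limits are homeomorphisms of $\widehat{\mathbb C}$ equal to $h$ on $S$. So $\widehat g_i^{\,-1}\widehat h_i$ converges uniformly to the homeomorphism $\chi=\widehat g^{\,-1}\widehat h$, which is the identity on $S$.

Fix $z_0\in S\cap R$ and a disk $\Omega_0$ about $z_0$ such that $\overline\Omega_0$ and $\chi(\overline\Omega_0)$ lie in $R$. For large $i$ the map $\widehat g_i^{\,-1}\widehat h_i$ sends $\Omega_0$ into $R$. By \eqref{eq:compare}, $\varphi_i=u\widehat g_i^{\,-1}\widehat h_iu^{-1}$ is an admissible $K'$-map on $u(\Omega_0)$ with $K'$ independent of $i$, and $\varphi_i$ tends to the identity uniformly on $S'\cap u(\Omega_0)$. Choose $\rho>0$ with $B(u(z_0),\Lambda_0(K')\rho)\subset u(\Omega_0)$. For large $i$ the displacement of $\varphi_i$ on $S'\cap u(\Omega_0)$ is at most $\gamma\rho$,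 so $\varphi_i$ is the identity on $S'\cap\overline B(u(z_0),\rho/2)$ by Proposition~\ref{prop:small}. By \eqref{eq:compare}, $h_i=g_i$ on a neighborhood of $z_0$ in $S\cap R$, and Proposition~\ref{prop:uc} gives $h_i=g_i=h_{i+1}$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:core}.

\section{Unbranched cxc maps have quasisymmetric iterates}\label{sec:dyn}

We now derive properties (a) and (b) from the axioms. The axioms control only the sets of the covers $\mathcal U_n$, so we select for each point $x$ a sequence $U_n(x)\in\mathcal U_n$ that behaves like a sequence of balls about $x$ whose radii decrease at a controlled rate, and that $f^k$ maps to the corresponding sequence at $f^k(x)$. A map that sends such ``balls'' to ``balls'' injectively is weakly qs.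

\begin{lemma}\label{lem:comp}
Let $f:X\to X$ be a branched covering of degree $d$ as in Section~\ref{subsec:cxc}, with covers $\mathcal U_n$.
\begin{itemize}
\item[(i)] If $U\subset X$ is open and connected, then each component of $f^{-k}(U)$ is open and is mapped onto $U$ by $f^k$. In particular all $\mathcal U_n$ are finite.
\item[(ii)] The elements of $\mathcal U_{n+k}$ are the components of the sets $f^{-k}(U)$, $U\in\mathcal U_n$. If $V$ is a component of $f^{-(n+k)}(U)$ with $U$ open and connected, then $f^k(V)$ is a component of $f^{-n}(U)$.
\item[(iii)] If $f$ is unbranched, there is $N$ such that $f^k$ is injective on every $\widetilde U\in\mathcal U_{n+k}$, $n\ge N$, $k\ge0$, provided [Exp] holds.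
\end{itemize}
\end{lemma}

\begin{proof}
(i) A component $V$ of $f^{-k}(U)$ is open, by local connectedness, and closed in $f^{-k}(U)$. The map $f^k:f^{-k}(U)\to U$ is open and closed, so $f^k(V)$ is open and closed in $U$, hence equal to $U$. Therefore $f^{-1}(U)$ has at most $d$ components.

(ii) Let $V$ be a component of $f^{-(n+k)}(U)$ and let $W$ be the component of $f^{-n}(U)$ that contains the connected set $f^k(V)$. Then $V$ is a maximal connected subset of $f^{-(n+k)}(U)\supset f^{-k}(W)\supset V$, so it is a component of $f^{-k}(W)$, and $f^k(V)=W$ by (i). The sets $f^{-k}(W)$ partition $f^{-(n+k)}(U)$, so the components of $f^{-(n+k)}(U)$ are exactly the components of the sets $f^{-k}(W)$, $W$ a component of $f^{-n}(U)$. The first assertion follows by induction on $k$.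

(iii) Let $y\in X$ have preimages $x_1,\dots,x_r$, and let $W_i\ni x_i$ be disjoint open sets on which $f$ is injective. Then $Y=X\setminus f(X\setminus\bigcup_iW_i)$ is an open neighborhood of $y$ with $f^{-1}(Y)\subset\bigcup_iW_i$, so $f$ is injective on every connected subset of $f^{-1}(Y)$. Finitely many such $Y$ cover $X$. By [Exp] there is $N$ such that every $U\in\mathcal U_n$, $n\ge N$, lies in one of them. So $f$ is injective on every element of $\mathcal U_{n+1}$, $n\ge N$, and maps it onto an element of $\mathcal U_n$. Compose $k$ such maps.
\end{proof}

Let now $X$ be qs homeomorphic to $S$, and let $f:X\to X$ be unbranched and metrically cxc. The space $X$ is doubling by (H1). The axioms [Exp], [Round] and [Diam] persist if $\mathcal U_0$ is replaced by $\mathcal U_N$, so by [Exp] and Lemma~\ref{lem:comp}(iii) we may assume that all elements of all $\mathcal U_n$ are proper subsets of $X$ and that $f^k$ is injective on every element of $\mathcal U_{n+k}$ for all $n,k\ge0$. Let $\underline d_n$ and $\overline d_n$ be the minimum and the maximum of the diameters of the elements of $\mathcal U_n$, and let $D=\operatorname{diam}X$. Then $\underline d_n>0$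 because $X$ has no isolated points, and $\overline d_n\to0$ by [Exp] applied to covers by small balls.

\subsection{The sets $U_n(x)$}
By the Lebesgue number lemma there is $\lambda>0$ such that each $y\in X$ has a set $U_0(y)\in\mathcal U_0$ with $B(y,\lambda)\subset U_0(y)$. Let $U_n(x)\in\mathcal U_n$ be the component of $f^{-n}(U_0(f^n(x)))$ that contains $x$. By Lemma~\ref{lem:comp}(ii),
\begin{equation}\label{eq:equiv}
f^k(U_{n+k}(x))=U_n(f^k(x)).
\end{equation}

\emph{Roundness.} We have $\ell(U_0(y),y)\ge\min(\lambda,L(U_0(y),y))$, so $\operatorname{Round}(U_0(y),y)\le\mu_0:=\max(1,D/\lambda)$. By [Round] and \eqref{eq:equiv}, $\operatorname{Round}(U_n(x),x)\le\mu:=\max(\mu_0,\rho_-(\mu_0))$. Since $L(A,a)\ge\frac12\operatorname{diam}A$ and $B(a,\ell(A,a))\subset A$,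
\begin{equation}\label{eq:ball}
B\Big(x,\frac{\operatorname{diam}U_n(x)}{2\mu}\Big)\subset U_n(x).
\end{equation}

\emph{Nesting.} Fix $j\ge1$ with $\overline d_{j'}<\lambda$ for all $j'\ge j$. For such $j'$, \eqref{eq:equiv} gives $f^n(U_{n+j'}(x))=U_{j'}(f^n(x))\subset B(f^n(x),\lambda)\subset U_0(f^n(x))$. Since $U_{n+j'}(x)$ is connected and contains $x$, we get $U_{n+j'}(x)\subset U_n(x)$.

\emph{Diameters.} Apply [Diam] with $k=n$ to $U_{n+ij}(x)\subset U_n(x)$ and their images $U_{ij}(f^n(x))\subset U_0(f^n(x))$, where $i\ge1$. The ratio of the diameters of the images lies between $\underline d_{ij}/D$ and $\overline d_{ij}/\underline d_0$. Since $\delta_-(t)\to0$ as $t\to0$, we can fix $i_0\ge1$ with $\delta_-(\overline d_{i_0j}/\underline d_0)\le1/(2\mu)$. With $\kappa=\delta_+^{-1}(\underline d_j/D)>0$ we obtain, for all $n$ and $x$,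
\begin{equation}\label{eq:diam}
\operatorname{diam}U_{n+i_0j}(x)<\frac{\operatorname{diam}U_n(x)}{2\mu},\qquad \operatorname{diam}U_{n+j}(x)\ge\kappa\operatorname{diam}U_n(x).
\end{equation}
Put $r_*=\underline d_{i_0j}/(2\mu)$.

\subsection{Distortion and growth}

\begin{lemma}[uniform distortion]\label{lem:dist}
There is $\eta$ such that for all $k\ge0$ and all connected sets $B\subset X$ with $\operatorname{diam}f^k(B)<r_*$, the map $f^k|_B$ is an $\eta$-qs embedding.
\end{lemma}

\begin{proof}
Let $g=f^k$, $x\in B$, $y=g(x)$, and for $i\ge0$ put $V_i=U_{k+ij}(x)$ and $V_i'=g(V_i)=U_{ij}(y)$. Both sequences are nested with diameters tending to $0$. The map $g|_{V_0}$ is injective, continuous and open, hence an embedding; this is where we use that $f$ is unbranched. By \eqref{eq:ball}, $g(B)\subset B(y,r_*)\subset V_{i_0}'$. Since $B\ni x$ is connected and $V_{i_0}$ is the component of $g^{-1}(V'_{i_0})$ that contains $x$, we have $B\subset V_{i_0}\subset V_0$. So $g|_B$ is an embedding.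

Let $a,b\in B$ with $|x-a|\le|x-b|$ and $b\ne x$. Let $i\ge i_0$ be maximal with $b\in V_i$. By \eqref{eq:diam}, $|x-a|\le\operatorname{diam}V_i<\operatorname{diam}V_{i-i_0}/(2\mu)$, so $a\in V_{i-i_0}$ by \eqref{eq:ball}. Applying the second part of \eqref{eq:diam} $i_0+1$ times gives
\[
|y-g(a)|\le\operatorname{diam}V'_{i-i_0}\le\kappa^{-(i_0+1)}\operatorname{diam}V'_{i+1}.
\]
Since $b\in V_0\setminus V_{i+1}$ and $g$ is injective on $V_0\supset V_{i+1}$, we have $g(b)\notin V'_{i+1}$, so $|y-g(b)|\ge\operatorname{diam}V'_{i+1}/(2\mu)$ by \eqref{eq:ball}. Hence $g|_B$ is weakly $H$-qs with $H=2\mu\kappa^{-(i_0+1)}$, which depends on neither $k$ nor $B$. The set $B$ is connected and has the doubling constant of $X$, so (H2) applies.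
\end{proof}

\begin{lemma}[growth to a definite size]\label{lem:grow}
There is $r_1>0$ such that for every connected set $B\subset X$ with $0<\operatorname{diam}B<r_1$ there is $n$ with $r_1\le\operatorname{diam}f^n(B)<r_*$.
\end{lemma}

\begin{proof}
By uniform continuity choose $r_1<\lambda$ such that $|x-x'|\le r_1$ implies $|f(x)-f(x')|<r_*/2$. Let $k$ be such that $\overline d_k<\operatorname{diam}B$, and let $x\in B$. If $\operatorname{diam}f^k(B)<\lambda$, then $f^k(B)\subset U_0(f^k(x))$, so $B\subset U_k(x)$, which is impossible. So $\operatorname{diam}f^k(B)\ge\lambda>r_1$. Let $n$ be minimal with $\operatorname{diam}f^n(B)\ge r_1$. Then $n\ge1$ and $\operatorname{diam}f^{n-1}(B)<r_1$, so $\operatorname{diam}f^n(B)\le r_*/2$.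
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $f:X\to X$ is unbranched and metrically cxc, and let $\theta:X\to S$ be a qs homeomorphism. Then $f_\theta=\theta f\theta^{-1}$ is a local homeomorphism of $S$. Every $x\in X$ has a connected neighborhood $B$ with $\operatorname{diam}f(B)<r_*$, and $f|_B$ is a qs embedding by Lemma~\ref{lem:dist}. So $f_\theta$ is a qs embedding on $\theta(B)$, which is property (a).

For large $m$ the sets $B_j=\theta^{-1}(S\cap T_j)$ have diameter less than $r_1$, and they are connected by Lemmas~\ref{lem:cells}(ii) and \ref{lem:conn}. Lemmas~\ref{lem:grow} and \ref{lem:dist} give $n_j$ such that $f^{n_j}|_{B_j}$ is an $\eta$-qs embedding with $\operatorname{diam}f^{n_j}(B_j)\ge r_1$. Then $f_\theta^{n_j}=\theta f^{n_j}\theta^{-1}$ is an $\eta'$-qs embedding on $S\cap T_j$, with $\eta'$ depending only on $\eta$ and $\theta$. Choose $r_1'>0$ such that $|v-w|<r_1'$ implies $|\theta^{-1}(v)-\theta^{-1}(w)|<r_1/2$; then $\operatorname{diam}\theta(f^{n_j}(B_j))\ge r_1'$. So (b) holds for all large $m$, which contradicts Theorem~\ref{thm:core}.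
\end{proof}

\section{The folding map}\label{sec:fold}

We prove Theorem~\ref{thm:sharp}. Let $\tau:[0,1]\to[0,1]$ be affine on each interval $[i/p,(i+1)/p]$, with $\tau(i/p)=0$ for $i$ even and $\tau(i/p)=1$ for $i$ odd, and let $f(x,y)=(\tau(x),\tau(y))$. By induction, $\tau^k$ maps each interval $[ip^{-k},(i+1)p^{-k}]$ affinely onto $[0,1]$; since $\tau^k(0)=0$, the value $\tau^k(ip^{-k})$ is $0$ for $i$ even and $1$ for $i$ odd. On a cell $T$ of level $k$, the map $f^k$ is the homothety onto $[0,1]^2$ followed by none, one or both of the reflections $x\mapsto1-x$, $y\mapsto1-y$, which preserve $S$. Write $|\cdot|_\infty$ for the maximum norm and $B_\infty$ for its open balls, and call a vertex of a cell of level $k$ a \emph{$k$-vertex}. We obtain: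
\begin{itemize}
\item[(F1)] $f^k$ maps $S\cap T$ homeomorphically onto $S$, multiplies $|\cdot|_\infty$-distances by $p^k$, maps $S\cap\operatorname{int}T$ onto $S\cap(0,1)^2$, and maps the vertices of $T$ bijectively to the corners of $[0,1]^2$.
\item[(F2)] Two distinct $k$-vertices with the same image under $f^k$ have indices of equal parity in each coordinate, so their $|\cdot|_\infty$-distance is at least $2p^{-k}$.
\end{itemize}
In particular $f$ maps $S$ onto $S$; it is continuous, and closed by compactness.

\subsection{Branched covering of degree $p^2-1$}
Let $N(x)$ be the number of cells of level $1$ that contain $x\in S$, and let $W$ be a neighborhood of $x$ in $S$. By (F1), each set $f(W\cap T)$, with $T\ni x$ a cell of level $1$, is a neighborhood of $f(x)$ in $S$. So $f$ is open. The intersection of these $N(x)$ sets contains a point of $(0,1)^2$ by Lemma~\ref{lem:conn}, and this point has preimages in $W$ in the interiors of $N(x)$ different cells; so $\deg(f|_W)\ge N(x)$. If $W$ meets only those cells of level $1$ that contain $x$, then $\deg(f|_W)\le N(x)$. Hence $\deg(f;x)=N(x)$.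

For $y\in S$ the sum $\sum_{f(x)=y}N(x)$ counts the pairs $(T,x)$ with $T$ a cell of level $1$, $x\in S\cap T$ and $f(x)=y$. There is one pair for each $T$, so the sum is $p^2-1$. Thus $\#f^{-1}(y)\le p^2-1$, with equality for $y\in(0,1)^2$, so $\deg f=p^2-1$ and (B1) holds. For (B2), let $W$ be a small neighborhood of $x_0$ that meets only the cells of level $1$ containing $x_0$, and let $y$ lie in the neighborhood $\bigcap_{T\ni x_0}f(W\cap T)$ of $f(x_0)$. The pairs $(T,x)$ with $x\in W\cap T$ and $f(x)=y$ have $T\ni x_0$, and there is one for each such $T$; so $\sum_{x\in W,\,f(x)=y}N(x)=N(x_0)$. The point $(1/p,0)$ has $N=2$, so $f$ is branched.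

\subsection{The covers}
Let $\vartheta=\frac{p+1}{2p}\in(\frac12,1)$, and let $\mathcal U_0$ consist of the four sets $U_v=S\cap B_\infty(v,\vartheta)$, $v$ a corner of $[0,1]^2$. They cover $S$ because $\vartheta>\frac12$. The value of $\vartheta$ is chosen so that the line $x=\vartheta$ is a grid line that lies in $S$: it is the left side of the column of subcells with first index $\frac{p+1}2\ne\frac{p-1}2$, so Lemma~\ref{lem:cells}(i) gives
\begin{equation}\label{eq:line}
\{\vartheta\}\times[0,1]\subset S .
\end{equation}

The sets $U_v$ are connected. By symmetry take $v=(0,0)$, so $U_v=S\cap[0,\vartheta)^2$. The cells of level $1$ that meet $[0,\vartheta)^2$ are those with positions in $\{0,\dots,\frac{p-1}2\}^2$ other than $(\frac{p-1}2,\frac{p-1}2)$. They form a square array of side $\frac{p+1}2\ge2$ without one corner entry, which is edge-connected. For each such cell $T$ the set $U_v\cap T$ lies between $S\cap\operatorname{int}T$ and $S\cap T$, so it is connected by Lemma~\ref{lem:conn}, and the open common edge of two adjacent ones lies in $U_v$.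

We next compute $\mathcal U_n$. A grid square of level $n$ that does not contain an $n$-vertex $w$ has $|\cdot|_\infty$-distance at least $p^{-n}>\vartheta p^{-n}$ from $w$. So the set
\[
U(n,w)=S\cap B_\infty(w,\vartheta p^{-n})
\]
is covered by the at most four cells of level $n$ that contain $w$. If $T$ is such a cell and $v=f^n(w)$, then by (F1) $U(n,w)\cap T$ is the preimage of $U_v$ in $S\cap T$, a connected set that contains $w$. Hence $U(n,w)$ is connected, and $f^{-n}(U_v)$ is the union of the sets $U(n,w)$ with $f^n(w)=v$, since every cell of level $n$ has such a vertex $w$. These sets are open, and disjoint by (F2) because $2\vartheta<2$. So they are the components of $f^{-n}(U_v)$, and by Lemma~\ref{lem:comp}(ii) $\mathcal U_n=\{U(n,w):w\text{ an $n$-vertex}\}$. The set $U(n,w)$ contains no $n$-vertex other than $w$; so it is a proper subset of $S$, and $w$ is determined by $n$ and the set. If $\tilde w$ is an $(n+k)$-vertex, then $w=f^k(\tilde w)$ lies in the preimage of a corner under $f^n$, so it is an $n$-vertex, and Lemma~\ref{lem:comp}(ii) gives $f^k(U(n+k,\tilde w))=U(n,w)$.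

\subsection{The axioms}
The set $U(n,w)$ contains a half-open segment of length $\vartheta p^{-n}$ on an edge of a cell at $w$, and it lies in a square of side $2\vartheta p^{-n}$. So
\begin{equation}\label{eq:size}
\vartheta p^{-n}\le\operatorname{diam}U(n,w)\le2\sqrt2\,\vartheta p^{-n}.
\end{equation}

[Exp] follows from \eqref{eq:size} and the Lebesgue number lemma. [Irred] holds because every nonempty open subset of $S$ contains $S\cap T$ for a cell $T$ of some level $n$, and $f^n(S\cap T)=S$. [Deg] holds with the bound $4$: the set $U(n+k,\tilde w)$ is covered by at most four cells of level $n+k$, each of which lies in a cell of level $k$, where $f^k$ is injective.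

[Diam]: by \eqref{eq:size}, both ratios lie within a factor $2\sqrt2$ of $p^{-(n_1-n_0)}$. So each is at most $8$ times the other, and $\delta_\pm(t)=9t$ work.

[Round]: let $U=U(n,w)$, $y\in U$, and $\xi=\vartheta p^{-n}-|y-w|_\infty>0$. We claim that $\operatorname{dist}(y,S\setminus U)=\xi$. If $z\in S\setminus U$, then $|z-y|\ge|z-y|_\infty\ge|z-w|_\infty-|y-w|_\infty\ge\xi$. For the converse let $T$ be a cell of level $n$ that contains $y$; it also contains $w$. There is a similarity $\sigma$ of $T$ onto $[0,1]^2$, a homothety followed by a symmetry of the square, with $\sigma(w)=(0,0)$ and $\sigma(y)=(y_1,y_2)$, $y_1\ge y_2$. It maps $S\cap T$ onto $S$ and multiplies both norms by $p^n$, so $p^n\xi=\vartheta-y_1$. By \eqref{eq:line} the point $z=\sigma^{-1}(\vartheta,y_2)$ lies in $S$, and $|z-w|_\infty=\vartheta p^{-n}$, $|z-y|=\xi$. This proves the claim.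

Hence $\ell(U,y)=\min(L(U,y),\xi)$ and $\operatorname{Round}(U,y)=\max(1,L(U,y)/\xi)$. By \eqref{eq:size}, $\frac12\vartheta p^{-n}\le L(U,y)\le2\sqrt2\,\vartheta p^{-n}$. With
\[
q(U,y)=\frac{\vartheta p^{-n}}{\xi}=\Big(1-\frac{p^n|y-w|_\infty}{\vartheta}\Big)^{-1}\ge1
\]
this gives $q/2\le\operatorname{Round}(U,y)\le2\sqrt2\,q$. Let $\widetilde U=U(n+k,\tilde w)$ and $\tilde y\in\widetilde U$ with $f^k(\tilde w)=w$ and $f^k(\tilde y)=y$. The points $\tilde y,\tilde w$ lie in a common cell of level $n+k$, hence in a common cell of level $k$, so $|y-w|_\infty=p^k|\tilde y-\tilde w|_\infty$ by (F1) and $q(\widetilde U,\tilde y)=q(U,y)$. Each of the two roundnesses is therefore at most $4\sqrt2<6$ times the other, and $\rho_\pm(t)=6t$ work.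

Thus $f$ is a branched metrically cxc map of degree $p^2-1$ on $S_p$, and Theorem~\ref{thm:sharp} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Bo} Bonk, \emph{Uniformization of Sierpi\'nski carpets in the plane}, Invent. Math. (2011).

\bibitem{BKM} Bonk, Kleiner and Merenkov, \emph{Rigidity of Schottky sets}, Amer. J. Math. (2009).

\bibitem{HP} Peter Haissinsky and Kevin M. Pilgrim, \emph{Examples of coarse expanding conformal maps}, arXiv:1011.0085 (2010).

\bibitem{He} Heinonen, \emph{Lectures on Analysis on Metric Spaces}.

\end{thebibliography}
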